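# Three fluids on a honeycomb lattice: the correlation ratio converges to a limit above 1

## 1. The ratio converges, and its limit is at least $1+63^{-3}$

**Theorem A.** *Setting.* Cells are the hexagons of a honeycomb lattice, and two cells are adjacent if they share an edge. Fix a cell $O$, and let $B_1$ consist of $O$ and its six neighbours. For a finite set $M\ni O$ of cells let $\partial M$ be the set of cells of $M$ adjacent to a cell not in $M$. Color the cells of $M$ independently and uniformly with the four colors $0,1,2,3$. For $k=1,2,3$ let $A_k=A_k(M)$ be the event that $O$ is joined to some cell of $\partial M$ by a chain of adjacent cells of $M$ in which every cell, except possibly the initial cell $O$, has color $0$ or $k$. Put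
$$T_M=\frac{\mathbb P(A_1\cap A_2\cap A_3)}{\mathbb P(A_1)\,\mathbb P(A_2)\,\mathbb P(A_3)} .$$
For an integer $n>1$ let the lattice have step $\frac1n$, let $P$ be a regular hexagon with side $1$ centered at the center of $O$, and let $M_n$ be the set of all cells contained in $P$.

*Statement.* The limit $\lim_{n\to\infty}T_{M_n}$ exists, is finite, and is at least $1+63^{-3}$; in particular it is greater than $1$. Moreover $T_M\ge 1+63^{-3}$ for every finite $M\supset B_1$, with equality if $M=B_1$.

The events $A_k(M_n)$ are the events "fluid $k$ percolates from $O$ to the boundary" of Ivan Novikov, "Percolation of three fluids on a honeycomb lattice", arXiv:1912.01757 (2019). The problem taken from there is to prove or disprove the conjecture $\lim_n T_{M_n}>1$. It is read as asserting that the limit exists in $[0,+\infty]$ and exceeds $1$. By Theorem A the conjecture is true, and the limit is finite.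

The proof gives more. Write $d$ for graph distance between cells, $|v|=d(O,v)$ and $B_m=\{v:|v|\le m\}$. A finite set $M\ni O$ is **hole-free** if every cell of $M^c$ can be joined to infinity by a path in $M^c$. For $\Lambda\ge1$, $M$ is **$\Lambda$-admissible at scale $R$** if it is hole-free and $B_R\subset M\subset B_{\Lambda R}$. For one fluid, put $x_v=+1$ if the cell $v$ is open for it (color $0$ or $k$) and $x_v=-1$ otherwise. Let $\chi_S=\prod_{v\in S}x_v$, and let $A_M$ be the percolation event for that fluid.

**Theorem B.**

1. *(Universality.)* For every finite set $S$ of cells there is a number $m_S$, with $m_\emptyset=1$ and $|m_S|<1$ for $S\neq\emptyset$, such that $\sum_S|m_S|^3<\infty$ and, for every fixed $\Lambda$, $T_M\to\sum_S m_S^3$ along $\Lambda$-admissible $M$ at scales $R\to\infty$. Here $m_S=\lim\mathbb E[\chi_S\mid A_M]$. The limit does not depend on the domains.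
2. *($q$ fluids.)* Let $q\ge3$ and let the vectors $(x^{(1)}_v,\dots,x^{(q)}_v)$ be i.i.d. over $v$, uniform on $\{\pm1\}^q\cap\{\prod_kx^{(k)}=1\}$. Let $A_k$ be the percolation event for $x^{(k)}$. Along the same domains $\mathbb P(\bigcap_kA_k)/\prod_k\mathbb P(A_k)\to\sum_Sm_S^q\in[1+63^{-q},\infty)$, and this limit tends to $1$ as $q\to\infty$.
3. *(All increasing events; equality.)* For $q\ge3$, spins as in part 2, and arbitrary increasing events $E_k$ for fluid $k$ $(1\le k\le q)$ on a finite set of cells, $\mathbb P(\bigcap E_k)\ge\prod\mathbb P(E_k)$. Equality holds if and only if there is no cell on which all of $E_1,\dots,E_q$ depend.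

## 2. Colors become three spin fields with product one

For fluid $k$ put $x^{(k)}_v=+1$ ("open for $k$") if the color of $v$ is $0$ or $k$, and $x^{(k)}_v=-1$ ("closed") otherwise. The colors $0,1,2,3$ give
$$(x^{(1)},x^{(2)},x^{(3)})=(+,+,+),\ (+,-,-),\ (-,+,-),\ (-,-,+).$$
These are exactly the four sign vectors with product $1$. So $x^{(1)}$ and $x^{(2)}$ are independent uniform elements of $\{\pm1\}^M$, and $x^{(3)}=x^{(1)}x^{(2)}$ cell by cell. Each fluid alone is site percolation with $p=\frac12$ on the triangular lattice whose sites are the cells. Any two of the three fluids are independent. Hence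
$$T_M=\mathbb P(A_3\mid A_1\cap A_2)/\mathbb P(A_3),$$
and the theorem says that seeing two fluids percolate makes the third more likely to percolate, by a factor that stays bounded away from $1$ and converges.

We treat $q\ge3$ fluids at the same cost. If $(s_1,\dots,s_q)$ is uniform on sign vectors with product $1$, then any $q-1$ coordinates are independent and uniform, so
$$\mathbb E\prod_{j\in I}s_j=\begin{cases}1,& I=\emptyset\text{ or }I=\{1,\dots,q\},\\0,&\text{otherwise.}\end{cases}\tag{1}$$
The case $q=3$ is the colored model.

Let $f=f_M:\{\pm1\}^M\to\{0,1\}$ be the indicator of $A_M$: an open path in $M$ joins $O$ to $\partial M$. The state of $O$ is irrelevant; we treat $O$ as open. Put $p=p_M=\mathbb Ef$. If $M$ is finite, $p>0$: follow a straight ray of cells from $O$ up to the last cell before it first leaves $M$. That cell is in $\partial M$, and all cells used are open with positive probability.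

**Geometry of balls.** Write cells as lattice vectors. Every cell is $i=xe_1+ye_2$ with $x,y\ge0$ for some pair $e_1,e_2$ of unit lattice vectors at angle $60^\circ$, and then $|i|=x+y$. Indeed $x+y$ steps suffice, and the linear functional with value $1$ on $e_1$ and $e_2$ has values in $\{0,\pm1\}$ on the six lattice steps, so fewer steps do not suffice. The balls $B_m$ are hexagons, $|B_1|=7$, and complements of balls are connected. Put $\partial B_m=\{|v|=m\}$ and $B_m(v)=\{w:d(v,w)\le m\}$.

**Examples of domains.** The ball $B_R$ is $1$-admissible at scale $R$. The set $B_3\setminus\{v\}$ with $|v|=2$ is not hole-free, because all neighbours of $v$ lie in the set and $v$ cannot escape.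

**The domains $M_n$ are $2$-admissible at scales $R_n\to\infty$, for all large $n$.** This holds for any orientation of $P$, and whether "step" means edge length or distance between adjacent centers. Let $h=h_n\to0$ be the distance between adjacent centers; a cell then has circumradius $h/\sqrt3$. A center at graph distance $m=x+y$ lies at Euclidean distance $h\sqrt{x^2+xy+y^2}=h\sqrt{m^2-xy}$ from the center of $P$, and $0\le xy\le m^2/4$, so this distance is between $\frac{\sqrt3}2mh$ and $mh$. The hexagon $P$ has inradius $\frac{\sqrt3}2$ and circumradius $1$. Hence $B_R\subset M_n$ for $R=R_n=\lfloor\frac{\sqrt3}{2h}-\frac1{\sqrt3}\rfloor$, and $M_n\subset B_m$ for $m=\lfloor\frac2{\sqrt3h}\rfloor$. Since $m/R\to\frac43<2$, the inclusions hold with $\Lambda=2$ for large $n$. For hole-freeness, suppose that a cell is not contained in $P$. Then for some side of $P$, with $P\subset\{\varphi\le t\}$ and $\varphi$ linear, the cell meets $\{\varphi>t\}$. One of the six lattice steps $e$ has $\varphi(e)>0$. Translating the cell repeatedly by $e$ gives successively adjacent cells that all meet $\{\varphi>t\}$, hence a path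 to infinity outside $M_n$.

## 3. Parallel cells, serial cells, and the seven-cell domain

Before percolation, take a set of $N$ cells and two extreme events.

*Series.* Let $E_k$ be "all $N$ cells are open for $k$". All three occur exactly when every cell has color $0$. The ratio is $4^{-N}/(2^{-N})^3=2^N$.

*Parallel.* Let $E_k$ be "some cell is open for $k$", so $\mathbb P(E_k)=1-2^{-N}$. Fluids $1$ and $2$ both fail exactly when every cell has color $3$, which has probability $4^{-N}$; the other pairs are similar. All three fluids cannot fail together, since no color is closed for all three. By inclusion–exclusion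
$$\mathbb P(E_1\cap E_2\cap E_3)=1-3\cdot2^{-N}+3\cdot4^{-N}=(1-2^{-N})^3+8^{-N},$$
and the ratio is $1+(2^N-1)^{-3}$. For $N=1$ it is $2$; for $N=2$ it is $\frac{28}{27}$.

The ratio can therefore be as large as we like, or as close to $1$ as we like. In the limit, neither "strictly above $1$" nor "finite" is automatic.

*The domain $M=B_1$.* Here $\partial B_1$ is the ring of six cells, every ring cell is a boundary cell, and $A_k$ says that some ring cell is open for $k$. This is the parallel case with $N=6$, so $T_{B_1}=1+63^{-3}$, which is the equality claim in Theorem A.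

## 4. Harris' inequality, the Fourier sum, and the signs that block them

**Harris' inequality** (recalled). For independent spins, increasing events satisfy $\mathbb P(E\cap E')\ge\mathbb P(E)\mathbb P(E')$, and likewise for several increasing events. If one event is increasing and the other decreasing, the inequality is reversed.

Each $A_k$ is increasing in $x^{(k)}$, so one would like to apply such an inequality to the triple of spins. It fails already on one cell: the events $\{x^{(1)}=+\}\cup\{x^{(2)}=+\}$ and $\{x^{(3)}=+\}$ are increasing in the three spins and have probabilities $\frac34$ and $\frac12$, but they occur together only for color $0$, with probability $\frac14<\frac38$. In the independent variables $x^{(1)},x^{(2)}$, the function $f(x^{(1)}x^{(2)})$ is not monotone.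

The next tool is Fourier expansion. Put $\hat f(S)=\mathbb E[f\chi_S]$, so that $f=\sum_S\hat f(S)\chi_S$ and $\sum_S\hat f(S)^2=\mathbb Ef^2$ (Parseval). In $\mathbb E\prod_j\chi_{S_j}(x^{(j)})$ the contribution of a cell $v$ is $\mathbb E\prod_{j:\,v\in S_j}x^{(j)}_v$. By (1), the product over $v$ is $1$ if $S_1=\dots=S_q$ and $0$ otherwise. Hence
$$\frac{\mathbb P(\bigcap_{k=1}^qA_k)}{p^q}=\sum_{S\subset M}\Big(\frac{\hat f(S)}p\Big)^q,\qquad\text{in particular}\qquad T_M=\sum_{S\subset M}\Big(\frac{\hat f(S)}p\Big)^3.\tag{2}$$
The term $S=\emptyset$ is $1$. It is tempting to keep one more positive term and drop the rest, but cubes keep their signs. For $M=B_1$ we have $f=1-\prod_{|i|=1}\frac{1-x_i}2$, so $\hat f(S)=-(-1)^{|S|}/64$ for nonempty $S\subset\partial B_1$, and $\hat f(S)=0$ for other nonempty $S$. The sum (2) has $32$ terms $+63^{-3}$ and $31$ terms $-63^{-3}$; all but one cancel. From (2) alone we cannot discard anything. For the lower bound we must group the terms so that each group is nonnegative. Revealing the cells one at a time does this.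

## 5. Revealing the cells one at a time

**Step 1. An expansion with nonnegative terms.** The purpose is to replace (2) by a sum in which dropping terms is legitimate. Let $q\ge3$ and let $f_1,\dots,f_q$ be increasing functions on $\{\pm1\}^V$, $V=\{v_1,\dots,v_\ell\}$. Put $F^j_k=\mathbb E[f_j\mid x_{v_1},\dots,x_{v_k}]$. As a function of the last spin $s=x_{v_k}$ it is affine:
$$F^j_k(x,s)=F^j_{k-1}(x)+s\,D^j_k(x),\qquad D^j_k(x)=\tfrac12\big[F^j_k(x,1)-F^j_k(x,-1)\big]\ge0,$$
where $x$ stands for the first $k-1$ spins, and $D_k^j\ge0$ because $f_j$ is increasing. Evaluate the $j$-th factor at $x^{(j)}$. Conditionally on the first $k-1$ cells, expand $\prod_j(F^j_{k-1}+s_jD^j_k)$ and use (1): only the choices "no $s_j$" and "all $s_j$" survive. So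
$$\mathbb E\prod_jF^j_k=\mathbb E\prod_jF^j_{k-1}+\mathbb E\prod_jD^j_k .$$
Here $F^j_0=\mathbb Ef_j$ and $F^j_\ell=f_j$, and summation over $k$ gives
$$\mathbb E\prod_jf_j(x^{(j)})=\prod_j\mathbb Ef_j+\sum_{k=1}^\ell\mathbb E\prod_jD^j_k(x^{(j)}),\qquad\text{all terms}\ge0.\tag{3}$$
For $k=1$ the function $D^j_1$ is the constant $\hat f_j(\{v_1\})$. The order of the cells is ours to choose, so $v_1$ may be any cell $i$. With all $f_j=f$,
$$\frac{\mathbb P(\bigcap_kA_k)}{p^q}\ \ge\ 1+\Big(\frac{\hat f(\{i\})}p\Big)^q\qquad\text{for every cell }i\in M.\tag{4}$$

**Step 2. Proof of Theorem B.3.** Recall that $i$ is *pivotal* for an increasing event in a configuration if the event occurs when $i$ is made open and fails when $i$ is made closed; the event *depends* on $i$ if this happens for some configuration. For an indicator $f_j$, $\hat f_j(\{i\})=\frac12\mathbb P(i\text{ pivotal for }E_j)$. The inequality of B.3 is (3) for indicators. If all $E_j$ depend on a common cell $i$, then all $\hat f_j(\{i\})>0$, and taking $v_1=i$ makes the inequality strict. If there is no such cell, then for each $k$ some $E_j$ does not depend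 on $v_k$, so $D^j_k\equiv0$ for that $j$. Every term of the sum in (3) vanishes, and equality holds. $\square$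

**Step 3. One coefficient is at least $p/63$.** By (4) it remains to bound one coefficient $\hat f(\{i\})/p$ from below, uniformly in $M$.

**Lemma 1.** If $M\supset B_1$ is finite, then $\max_{|i|=1}\hat f(\{i\})/p\ge1/63$.

*Proof.* For $A\subset\partial B_1$ let $F(A)$ be the conditional probability of $A_M$ given that the set of open ring cells is $A$. Then $F$ is increasing, and $F(\emptyset)=0$: $O\notin\partial M$ because its neighbours are in $M$, so a path from $O$ to $\partial M$ must use an open ring cell. Add the elements of $A$ in uniformly random order and write $F(A)$ as the expected sum of the increments. Summing over the $64$ sets $A$,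
$$64p=\sum_AF(A)=\sum_{i}\sum_{B\not\ni i}w(B,i)\,[F(B\cup i)-F(B)],$$
$$w(B,i)=\sum_{A\supset B\cup i}\Pr(\text{the elements of }A\text{ before }i\text{ are exactly }B).$$
Each of these probabilities is at most the probability that $i$ has rank $|B|+1$ in $A$, which is $1/|A|$. Hence
$$w(B,i)\le\sum_{A\ni i}\frac1{|A|}=\sum_{k=1}^6\binom5{k-1}\frac1k=\frac16\sum_{k=1}^6\binom6k=\frac{63}6 .$$
The increments are nonnegative, and $\sum_{B\not\ni i}[F(B\cup i)-F(B)]=64\,\hat f(\{i\})$ by the definition of $\hat f(\{i\})$. So $p\le\frac{63}6\sum_{|i|=1}\hat f(\{i\})\le63\max_{|i|=1}\hat f(\{i\})$. $\square$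

By (4) and Lemma 1, for finite $M\supset B_1$ the $q$-fluid ratio is at least $1+63^{-q}$, and $T_M\ge1+63^{-3}$. **What remains is that the limit exists and is finite.**

## 6. Circuits, and the textbook facts of critical percolation

**Definition (circuit).** A *circuit around $B_m$* is a closed chain $\sigma$ of cells with $B_m\cap\sigma=\emptyset$ such that no cell of $B_m$ is joined to infinity in $\sigma^c$. Cells in bounded components of $\sigma^c$ are *inside* $\sigma$; cells in the unbounded component are *outside*.

For example, $\partial B_{m+1}$ is a circuit around $B_m$. A path from a cell on or inside $\sigma$ to a cell on or outside $\sigma$ meets $\sigma$. If $\sigma\subset B_{m'}\setminus B_m$ is a circuit around $B_m$, then: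

* cells of $B_{m+1}$ are on or inside $\sigma$, since each lies in $B_m$ or is adjacent to a cell of $B_m$;
* cells at distance at least $m'$ are on or outside $\sigma$, since the complement of $B_{m'}$ is connected, unbounded and disjoint from $\sigma$, and every cell of $\partial B_{m'}$ is adjacent to it.

We glue open paths constantly by this remark: two open paths that both meet an open circuit are joined by it.

**Russo–Seymour–Welsh estimates (RSW).** (Russo; Seymour–Welsh; Kesten, *Percolation Theory for Mathematicians*, 1982; Nolin, EJP 13 (2008), Thm 2.) There is $c_0\in(0,1)$ such that for all $m\ge1$: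

* (F1) with probability at least $c_0$ there is an open circuit in $B_{2m}\setminus B_m$ around $B_m$;
* (F2) with probability at least $c_0$ there is an open path in $B_{4m}\setminus B_m$ from $\partial B_{m+1}$ to $\partial B_{4m}$.

By symmetry the same holds for closed cells.

**Connected outer boundary.** (Kesten 1982, Ch. 2; Timár, Proc. AMS 141 (2013).) For a finite connected set $K$ of cells, the outer boundary $\partial_{out}K$, that is, the set of cells adjacent to $K$ that lie in the unbounded component of $K^c$, is connected. For $K=B_m$ it is the ring $\partial B_{m+1}$.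

From now on configurations are extended to i.i.d. uniform spins on all cells.

## 7. Why Parseval alone diverges, and a split by scale

By (2) we want two things: each ratio $\hat f_M(S)/p_M$ converges as $M$ grows, and the terms with $S$ reaching far from $O$ are negligible, uniformly in $M$. We start with the second.

The obvious bound is
$$\sum_{S\ne\emptyset}\Big|\frac{\hat f(S)}p\Big|^3\le\max_{S\ne\emptyset}\frac{|\hat f(S)|}p\cdot\sum_S\frac{\hat f(S)^2}{p^2}=\max_{S\neq\emptyset}\frac{|\hat f(S)|}p\cdot\frac1p ,$$
using $\sum_S\hat f(S)^2=\mathbb Ef^2=p$. It is useless: the maximum is at least $\frac1{63}$ by Lemma 1, while $p\to0$. To see the latter, let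
$$\alpha(m)=\mathbb P(O\leftrightarrow\partial B_m),$$
where $O\leftrightarrow\partial B_m$ means that there is an open path in $B_m\setminus\{O\}$ from a neighbour of $O$ to $\partial B_m$. If $B_R\subset M$, then $\partial M$ is at distance at least $R$ from $O$, so $p\le\alpha(R)$, and $\alpha(R)\to0$ by (5) below.

What saves us is that the large coefficients and the large $\ell^2$ mass sit at different places. Group the sets $S$ by the dyadic scale $2^j$ of their farthest cell. We shall show that such coefficients are at most of order $\alpha(2^j)^2$ relative to $p$, while all sets inside $B_{2^{j+1}}$ together have relative $\ell^2$ mass at most of order $1/\alpha(2^{j+1})$. The product of the two bounds is of order $\alpha(2^j)$, which is summable over $j$.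

## 8. Arm estimates and the tail of the Fourier sum

Fix $\Lambda\ge1$. In this section $M$ is $\Lambda$-admissible at scale $R\ge5$, and $c,C>0$ depend only on $\Lambda$ and may change from line to line.

**Step 1. The one-arm probability decays, but not too fast.** The function $\alpha$ is nonincreasing (stop the path at its first visit to the smaller sphere). For example $\alpha(1)=\frac{63}{64}$. We need
$$\alpha(2^j)\le(1-c_0)^j,\tag{5}$$
$$\alpha(2^{j+1})\ge c\,\alpha(2^j)\qquad(j\ge0).\tag{6}$$

For (5): suppose $O\leftrightarrow\partial B_{2^j}$ and let $0\le i<j$. A closed circuit in $B_{2^{i+1}}\setminus B_{2^i}$ around $B_{2^i}$ would have to be met by the open path, which starts inside it and ends on or outside it. So there is none, for each $i$. These $j$ events live in disjoint annuli, so they are independent, and each has probability at most $1-c_0$.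

For (6) with $j\ge1$, intersect three increasing events: $O\leftrightarrow\partial B_{2^j}$; an open circuit in $B_{2^j}\setminus B_{2^{j-1}}$ around $B_{2^{j-1}}$; an open path in $B_{2^{j+1}}\setminus B_{2^{j-1}}$ from $\partial B_{2^{j-1}+1}$ to $\partial B_{2^{j+1}}$. Both paths start on or inside the circuit and end on or outside it, so both meet it, and $O\leftrightarrow\partial B_{2^{j+1}}$ follows. By Harris, (F1) and (F2) with $m=2^{j-1}$, $\alpha(2^{j+1})\ge c_0^2\alpha(2^j)$. For $j=0$, $\alpha(2)\ge\frac14$: let the first two cells of a ray be open.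

**Step 2. The probability $p$ is at least an inner arm times an outer arm.** Let $J=\max\{j:B_{2^j+1}\subset M\}$, which exists since $R\ge5$. For $j\le J$, a cell with $|v|\le2^j$ has all its neighbours in $M$, so every cell of $\partial M$ has distance at least $2^j+1$ from $O$. For $j\le J$ let
$$\pi(2^j)=\mathbb P\big(\text{there is an open path in }M\setminus B_{2^j}\text{ from }\partial B_{2^j+1}\text{ to }\partial M\big),$$
and put $\pi(2^j)=1$ for $j>J$.

**Lemma 2.** $p\ge c\,\alpha(2^j)\pi(2^j)$ for all $j\ge0$, and $p\ge c\,\alpha(2^j)$ for $j\ge J$.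

*Proof.* By maximality of $J$, $R\le2^{J+1}$, so $M\subset B_{\Lambda R}\subset B_{2^{J+C_0}-1}$ for an integer $C_0=C_0(\Lambda)$ (any $C_0$ with $2^{C_0}\ge2\Lambda+1$ works). If $O\leftrightarrow\partial B_{2^{J+C_0}}$, the path leaves $M$, and its last cell before first leaving $M$ is in $\partial M$; so $A_M$ occurs. Hence $p\ge\alpha(2^{J+C_0})\ge c\,\alpha(2^J)$ by (6). Since $\alpha$ is nonincreasing and $\pi\le1$, both claims follow for $j\ge J$.

Let $j+1\le J$. Intersect $\{O\leftrightarrow\partial B_{2^{j+1}}\}$, the event that there is an open circuit $\sigma$ in $B_{2^{j+1}}\setminus B_{2^j}$ around $B_{2^j}$, and the event defining $\pi(2^j)$. The first path meets $\sigma$. The last path starts on or inside $\sigma$ and ends at distance at least $2^J+1>2^{j+1}$, hence outside $\sigma$; so it meets $\sigma$ too. Everything lies in $M$, so $A_M$ occurs. By Harris, (F1) and (6), $p\ge c_0\,\alpha(2^{j+1})\pi(2^j)\ge c\,\alpha(2^j)\pi(2^j)$. $\square$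

**Step 3. A far cell is rarely pivotal.** This is where the factor $\alpha(2^j)^2$ comes from. A pivotal cell $i$ at scale $2^j$ forces an open arm at $O$, an open and a closed arm at $i$, and an outer arm to $\partial M$. One of these short arms together with the outer arm is paid for by $p$; two short arms are left over.

**Lemma 3.** If $2^j<|i|\le2^{j+1}$, $j\ge2$ and $i\in M$, then $\mathbb P(i\text{ is pivotal for }A_M)\le C\alpha(2^j)^2p$.

*Proof.* Let $i$ be pivotal and $s=2^{j-2}\ge1$. When $i$ is made open there is a simple open path $O=z_0,z_1,\dots,z_L\in\partial M$ in $M$. It passes through $i$, say $z_l=i$, since otherwise $A_M$ would occur with $i$ closed as well.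

*Open arms.* The piece $z_1,\dots,z_{l-1}$ avoids $i$ and $O$ and joins a neighbour of $O$ to a neighbour of $i$. Moreover $|z_{l-1}|\ge|i|-1\ge s$ and $d(i,z_1)\ge|i|-1\ge s$. Reading it from either end up to distance $s$, we get:

* (I1) $O\leftrightarrow\partial B_s$;
* (I2) an open path in $B_s(i)\setminus\{i\}$ joins a neighbour of $i$ to distance $s$ from $i$.

*Closed arm.* Make $i$ closed and let $K$ be the open cluster of $O$ in $M$, with $O$ counted as open. Since $A_M$ now fails, $K\cap\partial M=\emptyset$. So all cells adjacent to $K$ and not in $K$ lie in $M$, and they are closed. The cell $i$ is adjacent to $z_{l-1}\in K$. None of $z_{l+1},\dots,z_L$ is in $K$: these cells are open and avoid $i$, so if one were in $K$, then $z_L\in K\cap\partial M$ would follow. Hence $i$ is joined in $K^c$ through $z_{l+1},\dots,z_L$ (nothing is needed if $l=L$) to a cell of $M^c$ and then, because $M$ is hole-free, to infinity. So $i\in\partial_{out}K$.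

We exhibit a second cell of $\partial_{out}K$ far from $i$. Write $i=xe_1+ye_2$ as in Section 2. The cells $-te_1$, $t\ge0$, form a ray from $O$, and $d(i,-te_1)=x+t+y\ge|i|$. The first cell of the ray after its last cell in $K$ belongs to $\partial_{out}K$ and has distance at least $|i|>s$ from $i$. Since $\partial_{out}K$ is connected and all its cells other than $i$ are closed, we get:

* (I3) a closed path in $B_s(i)\setminus\{i\}$ joins a neighbour of $i$ to distance $s$ from $i$.

*Outer arm.* If $j+2\le J$, then $z_L$ has distance at least $2^{j+2}+1$ from $O$. The part of the path after its last visit to $B_{2^{j+2}}$ avoids $i$, and gives: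

* (I4) the event defining $\pi(2^{j+2})$ occurs.

If $j+2>J$, then $\pi(2^{j+2})=1$ and nothing is needed.

*Count.* The sets $B_s$, $B_s(i)$ and $M\setminus B_{2^{j+2}}$ are disjoint, because $2s<|i|$ and $2^{j+1}+s<2^{j+2}$. None of the events uses the state of $i$. Since (I2) is increasing and (I3) decreasing, Harris gives $\mathbb P(\text{I2}\cap\text{I3})\le\mathbb P(\text{I2})\mathbb P(\text{I3})=\alpha(s)^2$, the last equality by translation invariance and the symmetry between open and closed. Therefore, by (6) and Lemma 2,
$$\mathbb P(i\text{ pivotal})\le\alpha(2^{j-2})^3\pi(2^{j+2})\le C\alpha(2^j)^2\,\alpha(2^{j+2})\pi(2^{j+2})\le C\alpha(2^j)^2p.\qquad\square$$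

**Step 4. The $\ell^2$ mass inside a ball.** Restricting to $S\subset B_{2^j}$ replaces the divergent $1/p$ of Section 7 by $1/\alpha(2^j)$.

**Lemma 4.** $\sum_{S\subset M\cap B_{2^j}}\hat f(S)^2\le C\,p^2/\alpha(2^j)$ for all $j\ge0$.

*Proof.* Let $j\le J$. By Parseval the sum is $\mathbb E\big[\mathbb E[f\mid x_{B_{2^j}}]^2\big]$. The event $A_M$ forces $O\leftrightarrow\partial B_{2^j}$, which depends on $B_{2^j}$, and the event defining $\pi(2^j)$, which depends on cells outside $B_{2^j}$. So $\mathbb E[f\mid x_{B_{2^j}}]\le1_{\{O\leftrightarrow\partial B_{2^j}\}}\pi(2^j)$, and the sum is at most $\alpha(2^j)\pi(2^j)^2\le Cp^2/\alpha(2^j)$ by Lemma 2. If $j>J$, the sum is at most $\mathbb Ef^2=p=p^2/p\le Cp^2/\alpha(2^j)$, again by Lemma 2. $\square$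

**Step 5. The tail is uniformly small.**

**Proposition 5.** For $j_0\ge2$,
$$\sum_{S\subset M,\ S\not\subset B_{2^{j_0}}}\Big|\frac{\hat f(S)}p\Big|^3\le C\sum_{j\ge j_0}\alpha(2^j)\le C'(1-c_0)^{j_0}.$$

*Proof.* Let $i\in S$. Averaging over $x_i$ first, with $x^{i\pm}$ denoting $x$ with $x_i$ set to $\pm1$,
$$|\hat f(S)|=\Big|\mathbb E\big[\chi_{S\setminus i}\cdot\tfrac12\big(f(x^{i+})-f(x^{i-})\big)\big]\Big|\le\tfrac12\mathbb P(i\text{ pivotal}).$$
Let $j\ge j_0$, $S\subset B_{2^{j+1}}$, $S\not\subset B_{2^j}$, and choose $i\in S\setminus B_{2^j}$. By Lemma 3, $|\hat f(S)|/p\le C\alpha(2^j)^2$. By Lemma 4, the sum of $(\hat f(S)/p)^2$ over all such $S$ is at most $C/\alpha(2^{j+1})$. So the sum of $|\hat f(S)/p|^3$ over such $S$ is at most $C\alpha(2^j)^2/\alpha(2^{j+1})\le C\alpha(2^j)$ by (6). Sum over $j\ge j_0$ and use (5). $\square$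

## 9. A single coefficient: why one layer is not enough

Fix $r\ge1$. For $\eta\in\{\pm1\}^{B_r}$ put $F_M(\eta)=\mathbb P(A_M\mid x_{B_r}=\eta)$, and let $\mathcal C_r$ be the set of $\eta$ for which $O\leftrightarrow\partial B_r$. If $B_{r+1}\subset M$ and $\eta\notin\mathcal C_r$, then $F_M(\eta)=0$, because $\partial M$ has distance at least $r+1$ from $O$. For $S\subset B_r$,
$$\frac{\hat f_M(S)}{p_M}=\mathbb E[\chi_S\mid A_M]=2^{-|B_r|}\sum_\eta\frac{F_M(\eta)}{p_M}\chi_S(\eta),\tag{7}$$
so it suffices that $F_M(\eta)/p_M$ converges for every $\eta$.

Both $F_M(\eta)$ and $p_M$ tend to $0$, so we need control of ratios. The natural attempt is to find a separating open "layer" around $B_r$, with some random shape $h$, and write $F_M(\eta)$ as a sum over $h$ of (probability to see $h$ and reach it from $O$, given $\eta$) times $g_M(h)=$ (probability to go from $h$ to $\partial M$). The first factor does not involve $M$. But the weights over $h$ depend on $\eta$, and $g_M(h)$ depends on both $h$ and $M$. RSW gluing shows that such quantities are of product form up to constant factors, and a constant factor is not convergence.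 The remedy is to use many layers. The passage from one layer to the next is then a kernel bounded above and below by multiples of one product kernel $u(h)w(h')$, and each such kernel shrinks the dependence on the shape by a fixed factor $1-c_1$. In the ideal case where the kernel equals $u(h)w(h')$, one application to any function $v$ gives $u(h)\cdot\sum_{h'}w(h')v(h')$, so the ratio of the images of two functions is already constant.

**Proposition 6.** For every $\theta>1$ there is $R_0$ such that for all finite $M,M'\supset B_{R_0}$ and all $\eta\in\mathcal C_r$, $F_M(\eta)$ and $F_{M'}(\eta)$ are positive and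
$$\theta^{-1}\le\frac{F_M(\eta)/p_M}{F_{M'}(\eta)/p_{M'}}\le\theta.$$

Its proof takes the next section.

## 10. Layers, hulls, and a contraction

Let $c_1=c_0^3$. Let $N\ge3$ (number of layers) and $L\ge1$ be integers chosen at the end, $N$ first. Put $a_1=r$, $b_s=2^La_s$, $a_{s+1}=4b_s$, $U_s=B_{b_s}\setminus B_{a_s}$ for $1\le s\le N$, and $R_0=b_N+1$. If $M\supset B_{R_0}$, then $\partial M$ lies outside $B_{b_N}$.

**Step 1. Defining the layers.** We want a separating connected open set in $U_s$ that can be found by exploring from the inside. Let $W_s$ be $B_{a_s}$ together with all cells of $U_s$ joined to $B_{a_s}$ by closed chains in $U_s$, that is, chains of closed cells of $U_s$ whose first cell is adjacent to $B_{a_s}$. The set $W_s$ is connected. Call $U_s$ *blocked* if $W_s\cap\partial B_{b_s}=\emptyset$. An open circuit in $U_s$ around $B_{a_s}$ implies blocking, since a closed chain from next to $B_{a_s}$ to $\partial B_{b_s}$ would meet it.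

**Definition (hull, outer layer).** The *hull* of a finite connected set $W$ is the complement of the unbounded component of $W^c$; it is $W$ with its holes filled. For a finite set $h$ let $\partial^+h$ be the set of cells outside $h$ adjacent to $h$, and $\hat h=h\cup\partial^+h$.

For example, the hull of the ring $\partial B_1$ is $B_1$, and $\partial^+B_1=\partial B_2$. If $U_s$ is blocked, let $H_s$ be the hull of $W_s$. If all of $U_s$ is open, then $W_s=H_s=B_{a_s}$ (note $b_s\ge2a_s\ge a_s+1$). If $b_s\ge a_s+2$ and exactly one cell $y$ of $U_s$ is closed, with $y\in\partial B_{a_s+1}$, then $H_s=B_{a_s}\cup\{y\}$.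

If $U_s$ is blocked, then $W_s\subset B_{b_s-1}$. The complement of $B_{b_s-1}$ is connected and unbounded, so $H_s\subset B_{b_s-1}$ and $\hat H_s\subset B_{b_s}$.

**Step 2. The layer $\partial^+H_s$ is connected, open, and contained in $U_s$.** First, $\partial^+H_s=\partial_{out}W_s$. Let $y\in H_s$ be adjacent to $z\notin H_s$. If $y\notin W_s$, then $y$ and $z$ would be in the same component of $W_s^c$; but that of $y$ is bounded and that of $z$ is unbounded. So $y\in W_s$ and $z\in\partial_{out}W_s$. Conversely, a cell of $\partial_{out}W_s$ is adjacent to $W_s\subset H_s$ and is not in $H_s$. Hence $\partial^+H_s$ is connected, by the outer-boundary fact of Section 6. It lies in $B_{b_s}$ and avoids $B_{a_s}\subset H_s$, so it lies in $U_s$. It is open, since a closed cell of $U_s$ adjacent to $W_s$ belongs to $W_s$.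

Let $\mathcal H_s$ be the finite set of possible values of $H_s$. For $h\in\mathcal H_s$: $B_{a_s}\subset h\subset B_{b_s-1}$, $\hat h\subset B_{b_s}$, and $\partial^+h\subset U_s$ is connected. Also $B_{a_s}\in\mathcal H_s$.

**Step 3. Seeing $H_s=h$ requires only the cells of $U_s\cap\hat h$.** This gives the independence used below. Write $\{H_s=h\}$ for $\{U_s\text{ blocked},\,H_s=h\}$, $h\in\mathcal H_s$. Let $W^h$ be $B_{a_s}$ together with the cells of $U_s\cap h$ joined to $B_{a_s}$ by closed chains in $U_s\cap h$. We claim that $\{H_s=h\}$ holds if and only if $\partial^+h$ is open and the hull of $W^h$ is $h$; these conditions depend only on $U_s\cap\hat h$.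

If $H_s=h$, then $\partial^+h$ is open by Step 2, and all closed chains defining $W_s$ lie in $W_s\subset h$. So $W^h=W_s$, which has hull $h$. Conversely, assume the two conditions. A closed chain in $U_s$ starting next to $B_{a_s}\subset h$ never leaves $h$, since its first cell outside $h$ would lie in the open set $\partial^+h$. So $W_s=W^h\subset h\subset B_{b_s-1}$. Hence $U_s$ is blocked, and $H_s$ is the hull of $W^h$, which is $h$.

**Step 4. Unblocked layers are unlikely, even given $A_M$.** Here $M\supset B_{R_0}$. The set $U_s$ contains the disjoint annuli $Y_l=B_{2^{l+1}a_s}\setminus B_{2^la_s}$, $0\le l<L$. Let $\mathcal E_l$ be the event that there is no open circuit in $Y_l$ around $B_{2^la_s}$. If $U_s$ is not blocked, all $\mathcal E_l$ occur. Condition on $\eta$ and on all cells outside $Y_l$. In the cells of $Y_l$, $A_M$ is increasing and $\mathcal E_l$ is decreasing, so Harris and (F1) give $\mathbb P(A_M\cap\mathcal E_l\mid\cdot)\le(1-c_0)\mathbb P(A_M\mid\cdot)$. The other events $\mathcal E_{l'}$ are determined outside $Y_l$, so this can be applied successively to $l=0,\dots,L-1$, each time removing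 one $\mathcal E_l$ from the intersection. The result is
$$\mathbb P(A_M\cap\{U_s\text{ not blocked}\}\mid\eta)\le(1-c_0)^LF_M(\eta).$$
With $\varepsilon=N(1-c_0)^L$ and $\tilde F_M(\eta)=\mathbb P(A_M\cap\{\text{all }U_s\text{ blocked}\}\mid\eta)$,
$$(1-\varepsilon)F_M(\eta)\le\tilde F_M(\eta)\le F_M(\eta).\tag{8}$$

**Step 5. Factorization over the layers.** The aim is to write $\tilde F_M(\eta)$ as a product of kernels in which only the last factor sees $M$. For sets $Q,Q',Z$ let "$Q\leftrightarrow Q'$ in $Z$" mean that an open path in $Z$ joins a cell adjacent to $Q$ to a cell adjacent to $Q'$; when $Q'=\partial M$ or $Q'=\partial B_m$, the last cell must lie *in* $Q'$. When the start is $O$, the path must avoid $O$.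

*Claim.* On $\{H_s=h_s\text{ for all }s\}$, $A_M$ holds if and only if
$$O\leftrightarrow\partial^+h_1\text{ in }h_1,\qquad\partial^+h_s\leftrightarrow\partial^+h_{s+1}\text{ in }h_{s+1}\setminus\hat h_s\ (1\le s<N),\qquad\partial^+h_N\leftrightarrow\partial M\text{ in }M\setminus\hat h_N .$$

Suppose $A_M$ holds and take a simple open path in $M$ from $O$ to $\partial M$. Its end lies outside $B_{b_N}\supset\hat h_s$ for all $s$. Its last visit to $\hat h_s$ is in $\partial^+h_s$, because the next cell is not in $\hat h_s$; after it, the path stays outside $\hat h_s$. For $s<N$ the last-visit cell lies in $\hat h_s\subset B_{b_s}\subset B_{a_{s+1}}\subset h_{s+1}$, and the path ends outside $\hat h_{s+1}$. So it later visits $\partial^+h_{s+1}$, and until the first such visit it stays in $h_{s+1}$. The piece strictly in between lies in $h_{s+1}\setminus\hat h_s$. It is nonempty, since $\partial^+h_s\subset B_{b_s}$ and $\partial^+h_{s+1}\cap B_{4b_s}=\emptyset$. This is the middle condition. For the first condition, take the path after $O$ and before its first visit to $\partial^+h_1$; it contains a neighbour of $O$,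 as $B_1\subset h_1$. For the last condition, take the part after the last visit to $\hat h_N$.

Conversely, the sets $\partial^+h_s$ are open, connected and contained in $M$, so the pieces can be joined into an open connection from $O$ to $\partial M$.

By Step 3, the first event intersected with $\{H_1=h_1\}$, each middle event intersected with $\{H_{s+1}=h_{s+1}\}$, and the last event depend respectively on $\hat h_1$, $\hat h_{s+1}\setminus\hat h_s$ and $M\setminus\hat h_N$. For the middle ones note that $U_{s+1}$ is disjoint from $\hat h_s\subset B_{a_{s+1}}$. These sets are disjoint. Hence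
$$\tilde F_M(\eta)=\sum_{h_1,\dots,h_N}G_0(\eta,h_1)\,G_1(h_1,h_2)\cdots G_{N-1}(h_{N-1},h_N)\,g_M(h_N),\tag{9}$$
where $h_s$ runs over $\mathcal H_s$ and
$$G_0(\eta,h)=\mathbb P(H_1=h,\ O\leftrightarrow\partial^+h\text{ in }h\mid\eta),$$
$$G_s(h,h')=\mathbb P(H_{s+1}=h',\ \partial^+h\leftrightarrow\partial^+h'\text{ in }h'\setminus\hat h),\qquad g_M(h)=\mathbb P(\partial^+h\leftrightarrow\partial M\text{ in }M\setminus\hat h).$$
Only $g_M$ depends on $M$.

**Step 6. Positivity.** We shall divide by these quantities. For $h\in\mathcal H_N$, $g_M(h)>0$: follow a lattice ray from $O$ up to its last cell $z$ before first leaving $M$. Then $z\in\partial M$ and $z\notin\hat h$. The part of this segment after its last cell in $\hat h$ lies in $M\setminus\hat h$, starts next to $\partial^+h$, and is open with positive probability. Also $G_0(\eta,B_r)>0$ for $\eta\in\mathcal C_r$: if all of $U_1$ is open, then $H_1=B_r$, and the path realizing $O\leftrightarrow\partial B_r$ ends next to $\partial^+B_r=\partial B_{r+1}$.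

**Step 7. The kernels are comparable to product kernels.** This is the only place in Section 10 where (F2) enters. Let $1\le s<N$ and $b=b_s\ge2$, so $a_{s+1}=4b$. For $h\in\mathcal H_s$ and $h'\in\mathcal H_{s+1}$ put
$$u(h)=\mathbb P(\partial^+h\leftrightarrow\partial B_{2b}\text{ in }B_{2b}\setminus\hat h),$$
and let $w(h')$ be the probability that $H_{s+1}=h'$ and an open path in $h'\setminus B_{2b}$ joins a cell of $\partial B_{2b+1}$ to a cell adjacent to $\partial^+h'$. Then $u(h)>0$ by the ray argument, and $w(B_{a_{s+1}})>0$ (let all cells of $U_{s+1}$ and of $B_{4b}\setminus B_{2b}$ be open). We claim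
$$c_1\,u(h)\,w(h')\le G_s(h,h')\le u(h)\,w(h').\tag{10}$$

*Upper bound.* A path realizing $\partial^+h\leftrightarrow\partial^+h'$ in $h'\setminus\hat h$ starts in $B_{b+1}\subset B_{2b}$ and ends at distance at least $4b$, since $\partial^+h'\cap B_{4b}=\emptyset$. The piece up to its first visit to $\partial B_{2b}$ realizes the event in $u(h)$, and the piece after its last visit to $B_{2b}$ realizes the path event in $w(h')$. The first uses cells of $B_{2b}$, the second uses cells outside $B_{2b}$, and $\{H_{s+1}=h'\}$ depends on cells outside $B_{4b}$. So the event of $u$ is independent of the event of $w$, and the product bound follows.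

*Lower bound.* Condition on all cells outside $B_{4b}$, on the event $\{H_{s+1}=h'\}$. The following are increasing events in the cells of $B_{4b}$:

* an open circuit $\sigma_1$ in $B_{2b}\setminus B_b$ around $B_b$;
* an open circuit $\sigma_2$ in $B_{4b}\setminus B_{2b}$ around $B_{2b}$;
* an open path $\tau$ in $B_{4b}\setminus B_b$ from $\partial B_{b+1}$ to $\partial B_{4b}$;
* the event in $u(h)$;
* the path event in $w(h')$.

Suppose all occur. The $u$-path starts in $B_{b+1}$, on or inside $\sigma_1$, and ends on $\partial B_{2b}$, on or outside $\sigma_1$; so it meets $\sigma_1$. The path $\tau$ starts in $B_{b+1}\subset B_{2b}$, on or inside $\sigma_1$ and inside $\sigma_2$, and ends at distance $4b$, on or outside both; so it meets both. The $w$-path starts on $\partial B_{2b+1}$, on or inside $\sigma_2$, and ends at distance at least $4b$, on or outside $\sigma_2$; so it meets $\sigma_2$. All this lies in $h'\setminus\hat h$, because $\hat h\subset B_b$ and $B_{4b}\subset h'$. So $\partial^+h\leftrightarrow\partial^+h'$ in $h'\setminus\hat h$. By Harris for the conditional measure, (F1) twice and (F2), the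 conditional probability is at least $c_0^3\,u(h)$ times the conditional probability of the path event in $w(h')$. Integrating over the cells outside $B_{4b}$ on $\{H_{s+1}=h'\}$ gives $G_s(h,h')\ge c_0^3u(h)w(h')$.

**Step 8. Contraction of ratios.** We now compare two domains $M,M'\supset B_{R_0}$. Let $v_N=g_M$, $v'_N=g_{M'}$, and for $s<N$ put $v_s(h)=\sum_{h'}G_s(h,h')v_{s+1}(h')$, and similarly $v_s'$; let $\rho_s=v_s/v'_s$. All $v_s,v'_s$ are positive, by (10) with $u>0$, $w\not\equiv0$, and $g_M,g_{M'}>0$. By (10) with $s=N-1$, $\rho_{N-1}$ takes values in $[c_1\kappa,\kappa/c_1]$ with $\kappa=\sum wg_M/\sum wg_{M'}$.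

For $s\le N-2$, $\rho_s(h)$ is the average of $\rho_{s+1}(h')$ under the weights $G_s(h,h')v'_{s+1}(h')/\sum_{h''}G_s(h,h'')v'_{s+1}(h'')$. By (10) these weights are at least $c_1q(h')$, where
$$q(h')=\frac{w(h')v'_{s+1}(h')}{\sum_{h''}w(h'')v'_{s+1}(h'')}$$
is a probability vector that does not depend on $h$. So $\rho_s(h)$ is $c_1$ times a number independent of $h$ plus $1-c_1$ times some average of $\rho_{s+1}$. Therefore
$$\max\rho_s-\min\rho_s\le(1-c_1)(\max\rho_{s+1}-\min\rho_{s+1}),\qquad\min\rho_s\ge\min\rho_{s+1}.$$
Starting from $\max\rho_{N-1}-\min\rho_{N-1}\le\kappa/c_1$ and $\min\rho_{N-1}\ge c_1\kappa$, we obtain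
$$\frac{\max\rho_1}{\min\rho_1}\le1+\delta,\qquad\delta=c_1^{-2}(1-c_1)^{N-2}.\tag{11}$$

**Step 9. Conclusion of the proof of Proposition 6.** Let $\eta\in\mathcal C_r$. By (9), $\tilde F_M(\eta)=\sum_hG_0(\eta,h)v_1(h)$, which is positive by Step 6; the same holds for $M'$. So $F_M(\eta),F_{M'}(\eta)>0$, and $\tilde F_M(\eta)/\tilde F_{M'}(\eta)$ is an average of $\rho_1$. With $a=\min\rho_1$ it lies in $[a,(1+\delta)a]$. If $\varepsilon<1$, (8) gives
$$\frac{F_M(\eta)}{F_{M'}(\eta)}\in\Big[(1-\varepsilon)a,\ \frac{(1+\delta)a}{1-\varepsilon}\Big]\qquad\text{for all }\eta\in\mathcal C_r .$$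
Since $F_M=F_{M'}=0$ off $\mathcal C_r$, averaging over $\eta$ shows that $p_M/p_{M'}$ lies in the same interval. The number $a$ cancels in the quotient, and the ratio in Proposition 6 lies in $[\theta_1^{-1},\theta_1]$ with $\theta_1=(1+\delta)/(1-\varepsilon)^2$. Choose $N$ so that $\delta$ is small, then $L$ so that $\varepsilon=N(1-c_0)^L$ is small, to get $\varepsilon<1$ and $\theta_1\le\theta$. $\square$

**Step 10. The coefficients converge.** Since $p_M=2^{-|B_r|}\sum_\eta F_M(\eta)$, we have $0\le F_M(\eta)/p_M\le2^{|B_r|}$. So Proposition 6 bounds the difference of $F_M(\eta)/p_M$ and $F_{M'}(\eta)/p_{M'}$ by $(\theta-1)2^{|B_r|}$. This is the Cauchy criterion: $F_M(\eta)/p_M$ converges as $M$ runs through finite sets containing $B_R$, $R\to\infty$. For $\eta\in\mathcal C_r$ the limit is positive, being at least $\theta^{-1}F_{M'}(\eta)/p_{M'}$ for one fixed $M'$. By (7), for every finite $S$,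
$$\frac{\hat f_M(S)}{p_M}=\mathbb E[\chi_S\mid A_M]\longrightarrow m_S .\tag{12}$$
This needs no admissibility, so $m_S$ does not depend on the domains, and $m_\emptyset=1$.

## 11. Summing the coefficients: end of the proofs

**Theorem A and the limit in B.1.** Fix $\Lambda$ and $j_0\ge2$. By Proposition 5, $\sum_{S\subset M,\,S\not\subset B_{2^{j_0}}}|\hat f_M(S)/p_M|^3\le C'(1-c_0)^{j_0}$ for all $\Lambda$-admissible $M$ at scales $R\ge5$. For any finite family of sets $S\not\subset B_{2^{j_0}}$, let $R\to\infty$ and use (12); then enlarge the family. So the same bound holds for $\sum_{S\not\subset B_{2^{j_0}}}|m_S|^3$, and in particular $\sum_S|m_S|^3<\infty$. By (2), once $B_{2^{j_0}}\subset M$,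
$$\Big|T_M-\sum_Sm_S^3\Big|\le\sum_{S\subset B_{2^{j_0}}}\Big|\Big(\frac{\hat f_M(S)}{p_M}\Big)^3-m_S^3\Big|+2C'(1-c_0)^{j_0}.$$
The sum on the right has finitely many terms, each tending to $0$. Letting $R\to\infty$ and then $j_0\to\infty$ gives $T_M\to\sum_Sm_S^3$, a finite number.

For large $n$ the sets $M_n$ are $2$-admissible at scales $R_n\to\infty$ (Section 2), so $\lim_nT_{M_n}=\sum_Sm_S^3<\infty$. By Section 5, $T_{M_n}\ge1+63^{-3}$ for all large $n$, so the limit is at least $1+63^{-3}>1$. The bound for every finite $M\supset B_1$ is in Section 5, and equality for $M=B_1$ is in Section 3. This proves Theorem A.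

**$|m_S|<1$ for $S\ne\emptyset$ (end of B.1).** If $S=\{O\}$, then $\hat f_M(S)=0$, since $f$ does not depend on $x_O$, and $m_S=0$. Otherwise choose $r\ge1$ with $S\subset B_r$, and $v\in S\setminus\{O\}$. The all-open $\eta$ and the $\eta$ that is closed only at $v$ both lie in $\mathcal C_r$; for the second, use one of the rays from $O$ avoiding $v$. By Step 10 both have positive weight in the limiting law $\eta\mapsto2^{-|B_r|}\lim F_M(\eta)/p_M$ on $\{\pm1\}^{B_r}$, and they have opposite values of $\chi_S$. Since $m_S$ is the mean of $\chi_S$ under this law, $|m_S|<1$.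

**Theorem B.2.** By (2) the ratio for $q$ fluids is $\sum_S(\hat f(S)/p)^q$. Since $|\hat f(S)|\le p$ and $q\ge3$, $|\hat f(S)/p|^q\le|\hat f(S)/p|^3$, so the tail bound of Proposition 5 applies, and as above the ratio tends to $\sum_Sm_S^q$, a finite number. By (4) and Lemma 1 the limit is at least $1+63^{-q}$. As $q\to\infty$, each $m_S^q$ with $S\neq\emptyset$ tends to $0$ because $|m_S|<1$, and $|m_S|^q\le|m_S|^3$, which is summable. By dominated convergence $\sum_{S\ne\emptyset}m_S^q\to0$, and the limit tends to $m_\emptyset^q=1$. Theorem B.3 was proved in Section 5. $\blacksquare$
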